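\title{A cubic one-ended bipartite hyperfinite graphing with no measurable 3-edge coloring}

\begin{abstract}
We construct a $3$-regular, bipartite, hyperfinite, one-ended graphing that has no measurable edge coloring with three colors. This answers in the negative a question of Bowen, Kun and Sabok. The example belongs to a family $G_\tau$ indexed by sequences $\tau=(\tau_n)$ of permutations of a three-element set, and $G_\tau$ is measurably $3$-edge colorable exactly when only finitely many $\tau_n$ are odd. Every $G_\tau$ has a measurable perfect matching, the complement of any perfect matching of a component is a bi-infinite Hamiltonian path, and a fourth color is needed only on a set of arbitrarily small measure. The obstruction is a sign: the three rows of a Latin square of order three have the same parity.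
\end{abstract}

\section{Introduction}\label{sec:intro}

K\"onig's edge coloring theorem says that the edges of a finite bipartite graph of maximal degree $d$ can be colored with $d$ colors so that edges sharing a vertex receive different colors. For a $d$-regular graph the proof is an induction: remove a perfect matching, give it one color, and continue with the $(d-1)$-regular graph that remains. This paper concerns the measurable version of the theorem.

A \emph{graphing} is a Borel graph $G$ of bounded degree on a standard probability space $(X,\mu)$ that is \emph{probability measure preserving} (pmp): for all Borel sets $A,B\subseteq X$,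
\[
\int_A |N_G(x)\cap B|\,d\mu(x)=\int_B |N_G(x)\cap A|\,d\mu(x),
\]
where $N_G(x)$ is the set of neighbors of $x$. Here ``Borel graph'' means that adjacency is a Borel subset of $X\times X$, and sets of edges and maps on edges are Borel if they are Borel as symmetric sets of, or maps on, ordered pairs. The pmp condition says that the edges between $A$ and $B$ may be counted from either side, as in a finite graph with the uniform measure. The \emph{measure} of a Borel set $M$ of edges is $\frac12\int_X \deg_M(x)\,d\mu(x)$. A set of vertices is \emph{invariant} if it is a union of connected components. The graphing $G$ is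
\begin{itemize}
\item \emph{$d$-regular} if every vertex has degree $d$, and \emph{bipartite} if it has no odd cycles;
\item \emph{hyperfinite} if, after discarding a null set, there are Borel subgraphs $G_1\subseteq G_2\subseteq\cdots$ with finite components and $\bigcup_n G_n=G$;
\item \emph{one-ended} if for almost every $x$ the component of $x$ is infinite and the removal of any finite set of vertices from it leaves exactly one infinite component.
\end{itemize}
A \emph{measurable edge coloring with $d$ colors} is a Borel map from the edges to a set of $d$ colors that is \emph{proper} off an invariant null set of vertices: distinct edges sharing a vertex receive different colors. A \emph{measurable perfect matching} is a Borel set of edges that covers every vertex exactly once, again off an invariant null set. In a $d$-regular graphing every color class of a measurable edge coloring with $d$ colors is a measurable perfect matching.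

In a hyperfinite bipartite graphing the finite components of each $G_n$ are $d$-edge colorable by K\"onig's theorem, and the issue is whether these colorings can be chosen so that they stabilize as $n$ grows. They cannot always be.

\begin{example}\label{ex:rotation}
Let $\alpha$ be irrational, and join each $x\in\mathbb R/\mathbb Z$ to $x\pm\alpha$. With Lebesgue measure this is a $2$-regular graphing whose components are bi-infinite paths. It is hyperfinite: let $G_n$ consist of the edges $\{x,x+\alpha\}$ with $x\notin(0,1/n)$, and use that forward and backward orbits are dense. A measurable edge coloring with colors $\pm1$ gives a function $f$, the color of $\{x,x+\alpha\}$, with $f(x+\alpha)=-f(x)$ almost everywhere. Its Fourier coefficients satisfy $(e^{2\pi i k\alpha}+1)\hat f(k)=0$, and $e^{2\pi i k\alpha}\ne-1$ for every integer $k$, so $f=0$ almost everywhere, which is absurd.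
\end{example}

The obstruction in Example~\ref{ex:rotation} is parity: a line has exactly two proper $2$-edge colorings, and the choice at one edge decides the choice at edges arbitrarily far away. The components here have two ends, and one might expect such rigidity to disappear when they have one. It is known that every $d$-regular hyperfinite bipartite graphing that is one-ended, or has odd $d$, admits a measurable perfect matching. Cs\'oka, Lippner and Pikhurko showed that bipartite graphings of maximal degree $d$ admit a measurable edge coloring with $d+1$ colors. So in the one-ended case one color class can always be found, and the only question is whether the extra color is needed. The following problem is posed in \cite{BKS}.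

\begin{quote}
\emph{Does every $d$-regular one-ended bipartite hyperfinite graphing admit a measurable edge coloring with $d$ colors?}
\end{quote}

For $d\le2$ there is nothing to decide: a connected $d$-regular graph with $d\le 2$ is finite or a bi-infinite path, so it is never one-ended. The answer is negative in the first case that occurs.

\begin{theorem}\label{thm:main}
There is a $3$-regular, bipartite, hyperfinite, one-ended graphing with no measurable edge coloring with $3$ colors.
\end{theorem}

In Section~\ref{sec:construction} we construct a graphing $G_\tau$ for every sequence $\tau=(\tau_n)_{n\ge0}$ of permutations of $\mathbb Z_3=\{0,1,2\}$. Theorem~\ref{thm:main} is the case in which every $\tau_n$ is a transposition.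

\begin{theorem}\label{thm:family}
For every $\tau$, $G_\tau$ is a $3$-regular, bipartite, hyperfinite, one-ended graphing, and the following hold.
\begin{enumerate}
\item[(1)] $G_\tau$ admits a measurable edge coloring with $3$ colors if and only if only finitely many $\tau_n$ are odd.
\item[(2)] $G_\tau$ admits a measurable perfect matching. If infinitely many $\tau_n$ are odd, it does not admit two disjoint ones. Moreover, for every component $C$ and every perfect matching $P$ of $C$ (no measurability is assumed), $C\setminus P$ is a single bi-infinite Hamiltonian path of $C$.
\item[(3)] For every $\varepsilon>0$, $G_\tau$ has a measurable edge coloring with $4$ colors in which the edges of the fourth color have measure less than $\varepsilon$.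
\end{enumerate}
\end{theorem}

Thus the bound $d+1$ is sharp for one-ended hyperfinite graphings with $d=3$, although the extra color can be confined to arbitrarily small measure. Part~(2) shows where the induction behind K\"onig's theorem breaks. After one perfect matching is removed from a cubic graph, even cycles and lines remain, and one would like to choose the matching so that only cycles remain. In $G_\tau$ every choice leaves one line in each component, and we are back in the situation of Example~\ref{ex:rotation}. We make no claim about any fixed $d\ge4$; see Remark~\ref{rem:higher}.

Section~\ref{sec:idea} shows the idea on a graph with $13$ vertices. Section~\ref{sec:component} translates matchings and colorings of a component into labelings of a binary tree. Section~\ref{sec:obstruction} contains the negative results and the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:positive} contains the measurable constructions.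

\section{Latin squares of order three and nested blocks}\label{sec:idea}

From now on the three colors are the elements of $\mathbb Z_3$. Let $\sigma(j)=j+1$. The even permutations of $\mathbb Z_3$ are $\mathrm{id},\sigma,\sigma^2$, and the odd ones are the three transpositions. Two permutations $a,b$ \emph{agree nowhere} if $a(i)\ne b(i)$ for all $i$. The whole obstruction comes from the following fact.

\begin{lemma}\label{lem:latin}
Three permutations $a,b,d$ of $\mathbb Z_3$ pairwise agree nowhere if and only if $\{b,d\}=\{a\sigma,a\sigma^2\}$. In that case $a,b,d$ have the same sign.
\end{lemma}

\begin{proof}
The permutations $a$ and $b$ agree nowhere if and only if $a^{-1}b$ has no fixed point. The identity and the transpositions have fixed points, so this means $a^{-1}b\in\{\sigma,\sigma^2\}$. If $a,b,d$ pairwise agree nowhere, then $b,d\in\{a\sigma,a\sigma^2\}$ and $b\neq d$. Conversely, $a(i),a(i+1),a(i+2)$ are distinct for every $i$.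
\end{proof}

A proper $3$-edge coloring of $K_{3,3}$ is a Latin square of order three, whose rows list the colors at the three vertices of one side. Lemma~\ref{lem:latin} says that the rows have the same sign. To transmit this sign over long distances we nest copies of $K_{3,3}$.

A \emph{block of level $0$} is a single vertex with three loose edges, its \emph{exits}, numbered $0,1,2$. A \emph{block of level $n+1$} is built from two blocks of level $n$, a left and a right one, and three new vertices $v_0,v_1,v_2$. Exit $j$ of the left block is attached to $v_j$, exit $j$ of the right block is attached to $v_{\tau_n(j)}$, and $v_i$ receives a new loose edge, exit $i$ of the new block (Figure~\ref{fig:block}). If the left block, the right block and the outside are each contracted to a point, the result is $K_{3,3}$.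

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[rounded corners] (0,-1.1) rectangle (3,0);
\draw[rounded corners] (5,-1.1) rectangle (8,0);
\node at (1.5,-0.8) {left block};
\node at (6.5,-0.8) {right block};
\node at (0.5,-0.27) {$0$}; \node at (1.5,-0.27) {$1$}; \node at (2.5,-0.27) {$2$};
\node at (5.5,-0.27) {$0$}; \node at (6.5,-0.27) {$1$}; \node at (7.5,-0.27) {$2$};
\draw (0.5,0) -- (2.5,2) -- (5.5,0);
\draw (1.5,0) -- (4,2) -- (7.5,0);
\draw (2.5,0) -- (5.5,2) -- (6.5,0);
\draw (2.5,2) -- (2.5,2.9) node[above] {$0$};
\draw (4,2) -- (4,2.9) node[above] {$1$};
\draw (5.5,2) -- (5.5,2.9) node[above] {$2$};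
\fill (2.5,2) circle (2.2pt) node[above left] {$v_0$};
\fill (4,2) circle (2.2pt) node[above left] {$v_1$};
\fill (5.5,2) circle (2.2pt) node[above right] {$v_2$};
\end{tikzpicture}
\caption{A block is built from two smaller blocks, each with three numbered exits, and three new vertices, which carry the exits of the new block. Exit $j$ on the left goes to $v_j$; exit $j$ on the right goes to $v_{\tau(j)}$. Here $\tau$ exchanges $1$ and $2$.}
\label{fig:block}
\end{figure}

\begin{example}\label{ex:level2}
Let $\tau_0=\mathrm{id}$ and let $\tau_1$ exchange $1$ and $2$. Fix a proper coloring, record the colors of the exits $0,1,2$ of a block as a map $s\colon\mathbb Z_3\to\mathbb Z_3$, and write $s$ as the word $s(0)s(1)s(2)$.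

\emph{Level $1$.} The block is $K_{2,3}$ with three exits. The words $b,d$ at its two vertices of level $0$ are permutations that agree nowhere, so $d=b\sigma^{\pm1}$. Exit $i$ must take the color different from $b(i)$ and $d(i)$, so the exit word is $b\sigma^{\mp1}$. It is again a permutation, of the same sign as $b$ and $d$. Seen from outside, the block behaves like a vertex of degree three.

\emph{Level $2$.} The block has $5+5+3=13$ vertices. Let $b,d$ be the exit words of the left and the right block. The colors arriving at $v_i$ from below are $b(i)$ and $d(\tau_1^{-1}(i))$, so the argument for level $1$ applies to $b$ and $d\tau_1^{-1}$, and the exit word of the whole block is a permutation. Rename the colors so that it is $012$. By Lemma~\ref{lem:latin} there are two cases: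
\[
b=120,\quad d\tau_1^{-1}=201,\quad d=210;\qquad\text{or}\qquad b=201,\quad d\tau_1^{-1}=120,\quad d=102.
\]
In both cases $b$ is even and $d$ is odd. Hence in \emph{every} proper coloring the two vertices of level $0$ on the left have one sign, and the two on the right have the opposite sign.
\end{example}

If all $\tau_n$ are transpositions, every step into a right block reverses the sign. Now nest the blocks forever and describe a vertex of level $0$ by its sequence $x\in\{0,1\}^{\mathbb N}$ of left and right positions. A coloring gives a sign $f(x)$ that is reversed by flipping any single coordinate of $x$. A measurable function is nearly determined by finitely many coordinates, so it cannot have this property. The rest of the paper makes this precise and shows that the sign is the only obstruction.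

\section{The graphings $G_\tau$}\label{sec:construction}

Fix $\tau=(\tau_n)_{n\ge0}$. Let $\Omega_n=\{0,1\}^{\{n,n+1,\dots\}}$, with the fair coin product measure $\nu_n$. The elements of $\Omega_n$ are the \emph{nodes of level $n$}; a node will index a block, and its coordinates record the position of the block in all larger blocks. For $y=(y_n,y_{n+1},\dots)\in\Omega_n$ and $k\ge n$ let $y^{[k]}=(y_k,y_{k+1},\dots)\in\Omega_k$ be the \emph{ancestor} of $y$ of level $k$. The \emph{parent} of $y$ is $y'=y^{[n+1]}$. A node $z\in\Omega_{n+1}$ has two \emph{children} $0z,1z\in\Omega_n$, obtained by prepending a coordinate. A \emph{descendant} of $z$ is a node having $z$ as an ancestor; this includes $z$ itself.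

\medskip\noindent\textbf{Vertices.} Let $X=\Omega_0\sqcup\bigsqcup_{n\ge1}(\Omega_n\times\mathbb Z_3)$. For $y\in\Omega_n$ and $j\in\mathbb Z_3$ write $[y,j]=(y,j)$ if $n\ge1$ and $[y,j]=y$ if $n=0$. We say that $[y,j]$ lies \emph{over} $y$ and has level $n$. So three vertices lie over each node of positive level, and one vertex, with three names, lies over each node of level $0$.

\medskip\noindent\textbf{Edges.} For $y\in\Omega_n$ let $\rho_y=\mathrm{id}$ if $y_n=0$ and $\rho_y=\tau_n$ if $y_n=1$. The edges of $G_\tau$ are
\[
e(y,j)=\{[y,j],\,[y',\rho_y(j)]\},\qquad y \text{ a node},\ j\in\mathbb Z_3 .
\]

\medskip\noindent\textbf{Measure.} Every node has two children, so each level must carry half the weight of the level below it. Let $m$ be the measure that equals $\nu_0$ on $\Omega_0$ and $2^{-n}\nu_n$ on each copy $\Omega_n\times\{j\}$, $n\ge1$. Then $m(X)=1+3\sum_{n\ge1}2^{-n}=4$, and we set $\mu=m/4$.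

\medskip\noindent\textbf{Blocks.} For a node $z$ let $F(z)$ be the finite set of vertices lying over descendants of $z$. Thus $F(z)=\{z\}$ for $z\in\Omega_0$, and $F(z)=F(0z)\sqcup F(1z)\sqcup\{[z,i]:i\in\mathbb Z_3\}$ for $z$ of positive level. These are the blocks of Section~\ref{sec:idea}, with $v_i=[z,i]$.

\begin{lemma}\label{lem:structure}
\begin{enumerate}
\item[(a)] A vertex $x\in\Omega_0$ lies exactly on the edges $e(x,0),e(x,1),e(x,2)$. A vertex $[z,i]$ with $z\in\Omega_{n+1}$ lies exactly on the edges
\begin{equation}\label{eq:incidence}
e(z,i),\qquad e(0z,i),\qquad e(1z,\tau_n^{-1}(i)).
\end{equation}
\item[(b)] The edges with exactly one end in $F(z)$ are $e(z,0),e(z,1),e(z,2)$, and their ends in $F(z)$ lie over $z$.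
\item[(c)] Each $F(z)$ induces a connected subgraph. The component of a vertex over $y\in\Omega_k$ is $\bigcup_{n\ge k}F(y^{[n]})$. In particular, vertices over $y$ and over $w$ lie in the same component if and only if $y_l=w_l$ for all large $l$, so the partition of $X$ into components does not depend on $\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A vertex over $z$ is the lower end of edges $e(z,j)$ and the upper end of edges $e(y,j)$ with $y'=z$. For $[z,i]$ of positive level, the first kind requires $j=i$, and the second requires $y\in\{0z,1z\}$ and $\rho_y(j)=i$.

(b) The edge $e(y,j)$ has its ends over $y$ and $y'$. If $y\neq z$ is a descendant of $z$, then so is $y'$, and both ends are in $F(z)$. If $y$ is not a descendant of $z$, then neither is $y'$, and both ends are outside. If $y=z$, only the lower end is in $F(z)$.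

(c) Connectedness follows by induction on the level, since by \eqref{eq:incidence} each $[z,i]$ has a neighbor in $F(0z)$ and a neighbor in $F(1z)$. The sets $F(y^{[n]})$ increase with $n$, so their union is connected. By (b), an edge leaving $F(y^{[n]})$ ends in $F(y^{[n+1]})$, so no edge leaves the union. Finally, a vertex over $w$ lies in the union if and only if $w$ and $y$ have a common ancestor.
\end{proof}

By (c), all vertices over a node $y$ lie in one component $C$, and we then call $y$ a \emph{node of $C$}.

\begin{proposition}\label{prop:graphing}
$G_\tau$ is a $3$-regular, bipartite, hyperfinite, one-ended graphing. Moreover, if $A\subseteq X$ is a Borel null set, then the union of the components that meet $A$ is a Borel null set.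
\end{proposition}

\begin{proof}
\emph{Regular and bipartite.} The neighbors of $x\in\Omega_0$ are the three vertices over $x'$. The three edges \eqref{eq:incidence} lead to vertices over the distinct nodes $z',0z,1z$. So every degree is $3$. Edges join consecutive levels, so every cycle is even.

\emph{Borel and pmp.} For $n\ge0$, $b\in\{0,1\}$ and $j\in\mathbb Z_3$ let $\varphi=\varphi_{n,b,j}$ be the map
\[
\{[y,j]:y\in\Omega_n,\ y_n=b\}\to\Omega_{n+1}\times\{\tau_n^{\,b}(j)\},\qquad [y,j]\mapsto[y',\rho_y(j)].
\]
It is a homeomorphism between Borel subsets of $X$. It preserves $m$: for Borel $E\subseteq\Omega_{n+1}$ the set $E\times\{\tau_n^{\,b}(j)\}$ has measure $2^{-n-1}\nu_{n+1}(E)$, and its preimage has measure $2^{-n}\cdot\frac12\nu_{n+1}(E)$. Every edge is $\{x,\varphi(x)\}$ for exactly one of these countably many maps $\varphi$ and one $x$ in its domain. So $G_\tau$ is Borel. Counting the upper and the lower neighbors of $x\in A$ separately, and applying the invariance of $m$ to the second count, we get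
\[
\int_A|N(x)\cap B|\,dm(x)=\sum_\varphi\bigl[m(A\cap\varphi^{-1}(B))+m(B\cap\varphi^{-1}(A))\bigr],
\]
which is symmetric in $A$ and $B$.

\emph{Null sets.} The set of neighbors of a Borel null set $A$ is the countable union of the sets $\varphi(A\cap\operatorname{dom}\varphi)$ and $\varphi^{-1}(A)$, so it is Borel and null. Iterating and taking the union gives the last assertion.

\emph{Hyperfinite.} Let $G_n$ consist of the edges whose ends both have level at most $n$. These Borel subgraphs increase to $G_\tau$. By Lemma~\ref{lem:structure}, the components of $G_n$ are the blocks $F(z)$ with $z\in\Omega_n$ and the single vertices of level above $n$.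

\emph{One-ended.} Let $C=\bigcup_n F(y^{[n]})$ be a component, with $y\in\Omega_0$, and let $S\subset C$ be finite, say $S\subseteq F(y^{[n]})$. We show that $C\setminus F(y^{[n]})$ is connected. For $k\ge n$ let $w_k$ be the child of $y^{[k+1]}$ other than $y^{[k]}$, and let
\[
D_k=F(y^{[k+1]})\setminus F(y^{[k]})=F(w_k)\cup\{[y^{[k+1]},i]:i\in\mathbb Z_3\}.
\]
The block $F(w_k)$ is connected and each $[y^{[k+1]},i]$ has a neighbor in it, so $D_k$ is connected. The edge $e(y^{[k+1]},0)$ joins $D_k$ to a vertex over $y^{[k+2]}$, which is in $D_{k+1}$. Hence $C\setminus F(y^{[n]})=\bigcup_{k\ge n}D_k$ is connected and infinite, and it lies in one component of $C\setminus S$. Every other component of $C\setminus S$ is contained in the finite set $F(y^{[n]})$.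
\end{proof}

Because of the last assertion, an exceptional null set may always be enlarged to an invariant Borel null set. On such a set the measurable objects constructed below are given a fixed constant value. The map $(y,j)\mapsto e(y,j)$ is a Borel isomorphism from $\bigsqcup_n(\Omega_n\times\mathbb Z_3)$ onto the set of edges, so a map on edges is Borel if and only if it is Borel as a function of $(y,j)$.

\section{Matchings and colorings of one component}\label{sec:component}

This section involves no measure. The first step is to show that blocks of every level behave like vertices of degree three. Bipartiteness gives this by a count.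

\begin{lemma}\label{lem:exit}
Let $P$ be a perfect matching of a component $C$, and let $z$ be a node of $C$. Then exactly one of the edges $e(z,0),e(z,1),e(z,2)$ belongs to $P$.
\end{lemma}

\begin{proof}
Let $z\in\Omega_n$. Let $p$ be the number of vertices of $F(z)$ whose level is congruent to $n$ modulo $2$, and let $q$ be the number of the others. An edge inside $F(z)$ has one end of each kind, and by Lemma~\ref{lem:structure}(b) the three edges leaving $F(z)$ start at vertices of the first kind. If $I$ is the number of edges inside $F(z)$, summing degrees gives $3p=I+3$ and $3q=I$, so $p-q=1$. If $P$ has $I_P$ edges inside $F(z)$ and $k$ edges leaving it, the same count for $P$ gives $p=I_P+k$ and $q=I_P$. Hence $k=1$.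
\end{proof}

Matchings and colorings can now be described by data attached to the nodes.

\begin{proposition}\label{prop:dictionary}
Let $C$ be a component of $G_\tau$.
\begin{enumerate}
\item[(a)] A set $P$ of edges of $C$ is a perfect matching if and only if $P=\{e(z,t(z)):z\text{ a node of }C\}$ for a map $t$ from the nodes of $C$ to $\mathbb Z_3$ such that for all $n\ge0$ and all nodes $z\in\Omega_{n+1}$ of $C$,
\begin{equation}\label{eq:label}
t(z),\quad t(0z),\quad \tau_n(t(1z))\quad\text{are pairwise distinct.}
\end{equation}
\item[(b)] Let $c$ be a map from the edges of $C$ to $\mathbb Z_3$, and put $s_z(j)=c(e(z,j))$. Then $c$ is proper if and only if every $s_z$ is a permutation of $\mathbb Z_3$ and for all $n\ge0$ and all nodes $z\in\Omega_{n+1}$ of $C$,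
\begin{equation}\label{eq:color}
\{s_{0z},\ s_{1z}\tau_n^{-1}\}=\{s_z\sigma,\ s_z\sigma^2\}.
\end{equation}
In that case, for every node $y\in\Omega_n$ of $C$,
\begin{equation}\label{eq:sign}
\operatorname{sgn}(s_y)=\operatorname{sgn}(\tau_n)^{y_n}\operatorname{sgn}(s_{y'}).
\end{equation}
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:exit}, every perfect matching has the form $P=\{e(z,t(z))\}$ for some map $t$. Let $P$ be any set of this form. It covers each vertex of level $0$ exactly once. The three edges \eqref{eq:incidence} at $[z,i]$ belong to $P$ if and only if, respectively, $t(z)=i$, $t(0z)=i$, $\tau_n(t(1z))=i$. So all three vertices over $z$ are covered exactly once if and only if the three values in \eqref{eq:label} exhaust $\mathbb Z_3$.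

(b) If $c$ is proper, each color class is a perfect matching, so by Lemma~\ref{lem:exit} each color occurs once among $s_z(0),s_z(1),s_z(2)$. Suppose now that all $s_z$ are permutations. Then $c$ is proper at the vertices of level $0$. By \eqref{eq:incidence}, the colors at $[z,i]$ are $s_z(i)$, $s_{0z}(i)$ and $s_{1z}\tau_n^{-1}(i)$. They are distinct for all $i$ if and only if $s_z$, $s_{0z}$, $s_{1z}\tau_n^{-1}$ pairwise agree nowhere, which is \eqref{eq:color} by Lemma~\ref{lem:latin}. These three permutations then have the same sign, and this is \eqref{eq:sign} for $y=0z$ and $y=1z$.
\end{proof}

Lemma~\ref{lem:exit} also determines what is left when a perfect matching is removed.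

\begin{proposition}\label{prop:hamilton}
If $P$ is a perfect matching of a component $C$, then $C\setminus P$ is a bi-infinite path through all vertices of $C$.
\end{proposition}

\begin{proof}
We show by induction on the level that for each node $z$ of $C$ the edges inside $F(z)$ that are not in $P$ connect all of $F(z)$. For level $0$ the block is a single vertex. Let $z$ have positive level. Each vertex over $z$ has one edge to $F(0z)$ and one to $F(1z)$, and at most one of the two is in $P$. So each vertex over $z$ is joined outside $P$ to $F(0z)$ or to $F(1z)$. By Lemma~\ref{lem:exit}, some vertex $u$ over $z$ has its upward edge in $P$; both of its downward edges are then outside $P$, and they join $F(0z)$ to $F(1z)$. With the inductive hypothesis for the two children, the claim follows for $z$. Since $C$ is an increasing union of blocks, $C\setminus P$ is connected. A connected, infinite, $2$-regular graph is a bi-infinite path.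
\end{proof}

\section{The sign obstruction}\label{sec:obstruction}

By \eqref{eq:sign}, the sign of a coloring at one node determines its sign at every node of the component. We show that these signs cannot be chosen measurably. We use one standard fact: the functions on $\Omega_0$ that depend on finitely many coordinates are dense in $L^2(\nu_0)$, because the cylinder sets form an algebra that generates the Borel $\sigma$-algebra.

\begin{proposition}\label{prop:obstruction}
If infinitely many $\tau_n$ are odd, then $G_\tau$ has no measurable edge coloring with $3$ colors, and it does not have two disjoint measurable perfect matchings.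
\end{proposition}

\begin{proof}
Suppose that $c$ is a Borel coloring that is proper on an invariant conull Borel set $Y$. The set $Y_0=Y\cap\Omega_0$ is $\nu_0$-conull. For $x\in Y_0$ let $f(x)=\operatorname{sgn}(s_x)\in\{\pm1\}$, with $s_x$ as in Proposition~\ref{prop:dictionary}(b); this is a Borel function. Applying \eqref{eq:sign} to $x,x^{[1]},\dots,x^{[n]}$ gives
\[
f(x)=\operatorname{sgn}\bigl(s_{x^{[n+1]}}\bigr)\prod_{k=0}^{n}\operatorname{sgn}(\tau_k)^{x_k}.
\]
Let $J_n\colon\Omega_0\to\Omega_0$ flip the coordinate $x_n$; it preserves $\nu_0$. The points $x$ and $J_nx$ have the same ancestor of level $n+1$. So $J_nx\in Y_0$ whenever $x\in Y_0$, and the two products differ only in the factor $k=n$. Therefore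
\[
f(J_nx)=\operatorname{sgn}(\tau_n)f(x)\qquad(x\in Y_0).
\]
Choose $N$ and a function $g$ depending only on $x_0,\dots,x_{N-1}$ with $\|f-g\|_2<1/2$, and choose $n\ge N$ with $\tau_n$ odd. Then $f\circ J_n=-f$ and $g\circ J_n=g$, so
\[
2=\|f-f\circ J_n\|_2\le\|f-g\|_2+\|(g-f)\circ J_n\|_2=2\|f-g\|_2<1,
\]
a contradiction.

If $P_0,P_1$ were disjoint measurable perfect matchings, then off an invariant null set each vertex would lie on exactly one edge of $P_0$, one of $P_1$, and one of neither. Coloring these three Borel sets of edges with $0,1,2$ would give a measurable edge coloring with $3$ colors.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]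
Let every $\tau_n$ be a transposition and apply Propositions~\ref{prop:graphing} and~\ref{prop:obstruction}.
\end{proof}

Measurability enters only in the approximation of $f$ by $g$, and the hypothesis on $\tau$ only in the choice of an odd $\tau_n$ beyond the coordinates that $g$ sees. If only finitely many $\tau_n$ are odd, the continuous function $f(x)=\prod_k\operatorname{sgn}(\tau_k)^{x_k}$ satisfies $f\circ J_n=\operatorname{sgn}(\tau_n)f$ for all $n$, and we now show that it comes from a coloring.

\section{Measurable matchings and colorings}\label{sec:positive}

\subsection{Labelings that stabilize}

We look for a Borel solution $t$ of \eqref{eq:label}. Given $t(z)$, one can always choose $t(0z)$ and $t(1z)$, so a solution below a fixed level is found by working downward. The difficulty is that a component has no top level. We therefore take solutions $t^n$ on the levels up to $n$ and arrange that $t^{n+1}$ is close to $t^n$. To pass from $n$ to $n+1$ we must change labels at level $n$, so we need to know how far such a change propagates. For the sign of a coloring, a change at $z$ propagates to all descendants of $z$ by \eqref{eq:sign}. For a solution of \eqref{eq:label} it can be confined to a single branch.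

The descendants of a node of level $n$ are indexed by finite words. Let $W_n$ be the set of $0$--$1$ words $w=(w_k,\dots,w_{n-1})$ with $0\le k\le n$; such a word has \emph{level} $k$, there are $2^{n-k}$ words of level $k$, and the empty word $\emptyset$ has level $n$. For $b\in\{0,1\}$, the word $bw$ arises by prepending $b$ in position $k-1$, and $wb\in W_{n+1}$ arises by appending $b$ in position $n$. A \emph{labeling} of $W_n$ is a map $\lambda\colon W_n\to\mathbb Z_3$ such that $\lambda(w),\lambda(0w),\tau_k(\lambda(1w))$ are pairwise distinct for every word $w$ of level $k+1\ge1$. A map $\lambda$ on $W_{n+1}$ is a labeling if and only if $w\mapsto\lambda(w0)$ and $w\mapsto\lambda(w1)$ are labelings of $W_n$ and the condition holds at $\emptyset$.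

\begin{lemma}\label{lem:switch}
Let $\lambda$ be a labeling of $W_n$ and let $a'\ne\lambda(\emptyset)$. There is a labeling $\lambda'$ of $W_n$ with $\lambda'(\emptyset)=a'$ that differs from $\lambda$ at exactly one word of each level $0,\dots,n$.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=0$ the set $W_0$ has one element. Let $n\ge1$ and $a=\lambda(\emptyset)$. The values $a$, $\lambda(0)$, $\tau_{n-1}(\lambda(1))$ exhaust $\mathbb Z_3$, so $a'=\lambda(0)$ or $a'=\tau_{n-1}(\lambda(1))$. Put $\lambda'(\emptyset)=a'$. In the first case apply the inductive hypothesis to the labeling $w\mapsto\lambda(w0)$ of $W_{n-1}$ with new root label $a\neq\lambda(0)$, and leave the words $w1$ unchanged. In the second case apply it to $w\mapsto\lambda(w1)$ with new root label $\tau_{n-1}^{-1}(a)\ne\lambda(1)$, and leave the words $w0$ unchanged. In both cases two of the three values at $\emptyset$ have been exchanged, so they are still distinct.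
\end{proof}

\begin{proposition}\label{prop:labeling}
For every sequence $\tau$ there are an invariant conull Borel set $Y\subseteq X$ and a Borel map $t$ from the nodes of the components in $Y$ to $\mathbb Z_3$ that satisfies \eqref{eq:label} at every such node of positive level. Consequently $G_\tau$ has a measurable perfect matching.
\end{proposition}

\begin{proof}
We define labelings $\lambda_n$ of $W_n$ with $\lambda_n(\emptyset)=0$. This determines $\lambda_0$. Given $\lambda_n$, Lemma~\ref{lem:switch} provides labelings $\lambda_n^0,\lambda_n^1$ of $W_n$ with root labels $1$ and $\tau_n^{-1}(2)$, each differing from $\lambda_n$ in at most one word of each level; if $\tau_n^{-1}(2)=0$, take $\lambda_n^1=\lambda_n$. Put $\lambda_{n+1}(\emptyset)=0$ and $\lambda_{n+1}(wb)=\lambda_n^b(w)$. The three values at $\emptyset$ are $0,1,2$, so $\lambda_{n+1}$ is a labeling.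

For $y\in\Omega_k$ and $n\ge k$ let $t^n(y)=\lambda_n(y_k,\dots,y_{n-1})$. Then $t^n$ is continuous and satisfies \eqref{eq:label} at all nodes of levels $1,\dots,n$. We have $t^{n+1}(y)\ne t^n(y)$ only if $\lambda_n^{y_n}$ and $\lambda_n$ differ at the word $(y_k,\dots,y_{n-1})$. For each value of $y_n$ this happens for at most one of the $2^{n-k}$ words of level $k$. Hence
\[
\nu_k\{y\in\Omega_k: t^{n+1}(y)\ne t^n(y)\}\le 2^{-(n-k)}.
\]
For fixed $k$ these bounds are summable in $n$. By the Borel--Cantelli lemma, $t^n(y)$ is eventually constant for $\nu_k$-almost every $y\in\Omega_k$; let $t(y)$ be the eventual value, a Borel function on a Borel set. The vertices over nodes at which the sequence does not stabilize form a Borel null set. Let $Y$ be the complement of the union of the components that meet it; $Y$ is Borel and conull by Proposition~\ref{prop:graphing}. For a node $z$ of positive level of a component in $Y$, the maps $t$ and $t^n$ agree at $z,0z,1z$ for large $n$, so $t$ satisfies \eqref{eq:label} at $z$. By Proposition~\ref{prop:dictionary}(a), the Borel set $\{e(z,t(z))\}$ is a perfect matching on $Y$.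
\end{proof}

\subsection{Three colors when almost all twists are even}

Colorings, too, extend downward. If $z\in\Omega_{k+1}$ and $s_z$ is a permutation, then
\begin{equation}\label{eq:down}
s_{0z}=s_z\sigma,\qquad s_{1z}=s_z\sigma^2\tau_k
\end{equation}
are permutations that satisfy \eqref{eq:color} at $z$. So finitely many levels at the bottom cause no difficulty. Above them, if all $\tau_n$ are even, we may look for a solution in which all $s_z$ are even. Then $s_z=\sigma^{h(z)}$ is described by an element $h(z)\in\mathbb Z_3$, and \eqref{eq:color} becomes an instance of \eqref{eq:label}.

\begin{proposition}\label{prop:even}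
If only finitely many $\tau_n$ are odd, then $G_\tau$ has a measurable edge coloring with $3$ colors.
\end{proposition}

\begin{proof}
Let $\tau_n=\sigma^{\kappa_n}$ for $n\ge N$, with $\kappa_n\in\mathbb Z_3$. Apply Proposition~\ref{prop:labeling} to the sequence $(\tau_n^{-1})_{n\ge0}$. It gives a conull Borel set $Y$, which is also invariant for $G_\tau$ by Lemma~\ref{lem:structure}(c), and a Borel map $h$ on the nodes of the components in $Y$ such that
\[
h(z),\quad h(0z),\quad h(1z)-\kappa_n\quad\text{are pairwise distinct for } z\in\Omega_{n+1},\ n\ge N.
\]
For nodes $z$ of level at least $N$ put $s_z=\sigma^{h(z)}$. For $z\in\Omega_{n+1}$ with $n\ge N$, the permutations $s_z$, $s_{0z}$, $s_{1z}\tau_n^{-1}$ are $\sigma^{h(z)}$, $\sigma^{h(0z)}$, $\sigma^{h(1z)-\kappa_n}$. These are the three different powers of $\sigma$, so \eqref{eq:color} holds at $z$. For nodes of levels $N-1,N-2,\dots,0$ define $s$ successively by \eqref{eq:down}; then \eqref{eq:color} holds at the nodes of levels $1,\dots,N$ as well. For $y\in\Omega_k$ with $k<N$, the permutation $s_y$ is determined by $h(y^{[N]})$ and $y_k,\dots,y_{N-1}$, so the coloring $c(e(y,j))=s_y(j)$ is Borel. It is proper on $Y$ by Proposition~\ref{prop:dictionary}(b).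
\end{proof}

\subsection{A rare fourth color}

With a fourth color $*$ we can supply the missing top level. If all three edges leaving a block are colored $*$, the recursion \eqref{eq:down} can start afresh inside that block, and no sign is transmitted. The edges colored $*$ must form a matching. The three edges at $[z,i]$ belong to the nodes $z,0z,1z$, so at most one of these three nodes may be cut off in this way. We achieve this by cutting only at children of the form $0z$, and only at every second level.

\begin{proposition}\label{prop:four}
For every $\tau$ and every $n\ge1$, $G_\tau$ has a measurable edge coloring with colors $0,1,2,*$ in which the edges of color $*$ have measure $2^{-n-1}$.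
\end{proposition}

\begin{proof}
Let $K=\{n,n+2,n+4,\dots\}$. Call a node $y\in\Omega_k$ a \emph{cut} if $k\in K$ and $y_k=0$. Let $Y$ be the set of vertices over nodes $y$ with $y_l=0$ for infinitely many $l\in K$. It is Borel; it is invariant by Lemma~\ref{lem:structure}(c); and it is conull, because for each $L$ the event that $y_l=1$ for all $l\in K$ with $l\ge L$ has probability zero. Every node $y$ of a component in $Y$ has an ancestor that is a cut.

For such nodes define permutations $s_y$ as follows. If $y$ is a cut, put $s_y=\mathrm{id}$. Otherwise define $s_y$ from $s_{y'}$ by \eqref{eq:down}; the recursion starts at the lowest ancestor of $y$ that is a cut. Color $e(y,j)$ with $*$ if $y$ is a cut and with $s_y(j)$ otherwise. On the Borel set of nodes $y\in\Omega_k$ whose lowest cut ancestor has a given level $l$, the permutation $s_y$ depends only on $y_k,\dots,y_{l-1}$, so the coloring is Borel.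

The coloring is proper on $Y$. A node $x$ of level $0$ is not a cut, since $n\ge1$, so its three edges have the distinct colors $s_x(0),s_x(1),s_x(2)$. Consider $[z,i]$ with $z\in\Omega_{k+1}$ and its edges \eqref{eq:incidence}. The first has color $*$ or $s_z(i)$. The second has color $*$ or $s_{0z}(i)=s_z(i+1)$. The node $1z$ is not a cut, so the third has color $s_{1z}\tau_k^{-1}(i)=s_z(i+2)$. The nodes $z$ and $0z$ have consecutive levels, so they are not both cuts. Hence the three colors are distinct.

The edges of color $*$ form a matching, so their measure is half the $\mu$-measure of the set of their ends. For $k\in K$ the lower ends $[y,j]$ with $y\in\Omega_k$, $y_k=0$ have $m$-measure $3\cdot2^{-k}\cdot\frac12$, and the upper ends fill the level $k+1$, which has $m$-measure $3\cdot 2^{-k-1}$. The measure is therefore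
\[
\frac12\cdot\frac14\sum_{l\ge0}2\cdot3\cdot2^{-(n+2l)-1}=\frac34\cdot2^{-n-1}\cdot\frac43=2^{-n-1}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
The first assertion is Proposition~\ref{prop:graphing}. Part (1) follows from Propositions~\ref{prop:obstruction} and~\ref{prop:even}. The three statements of part (2) are contained in Propositions~\ref{prop:labeling}, \ref{prop:obstruction} and~\ref{prop:hamilton}. Part (3) is Proposition~\ref{prop:four} with $2^{-n-1}<\varepsilon$.
\end{proof}

\section{Two remarks}\label{sec:remarks}

\begin{remark}\label{rem:iso}
The twists $\tau_n$ cannot be seen in a single component: all components of all the graphings $G_\tau$ are isomorphic as graphs. Let $\tau,\tilde\tau$ be two sequences, with associated permutations $\rho_y,\tilde\rho_y$. For $z,w\in\Omega_n$, say that an isomorphism from the subgraph of $G_\tau$ induced on $F(z)$ to the subgraph of $G_{\tilde\tau}$ induced on $F(w)$ has \emph{type} $\pi$ if it sends $[z,j]$ to $[w,\pi(j)]$ for all $j$. For $n=0$ the unique map has every type. Let $z,w\in\Omega_{n+1}$, let $\pi$ be a permutation, and pair the children of $z$ with those of $w$ in either way. Suppose that for both pairs $(y,u)$ we are given an isomorphism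 $F(y)\to F(u)$ of type $\tilde\rho_u^{-1}\pi\rho_y$. Together with $[z,i]\mapsto[w,\pi(i)]$ they form an isomorphism of type $\pi$, since the ends $[y,j]$ and $[z,\rho_y(j)]$ of $e(y,j)$ go to $[u,j^*]$ and $[w,\tilde\rho_u(j^*)]$ with $j^*=\tilde\rho_u^{-1}\pi\rho_y(j)$. By induction, isomorphisms of every type exist at every level. It follows that an isomorphism $F(y)\to F(u)$ of type $\pi_0$ extends to one $F(y')\to F(u')$ of type $\tilde\rho_u\pi_0\rho_y^{-1}$. Starting from two nodes of level $0$ and extending along their ancestors gives an isomorphism of the components. Since some component is $3$-edge colorable by Proposition~\ref{prop:even}, every component of every $G_\tau$ is. The dichotomy in Theorem~\ref{thm:family}(1) thus depends only on how the copies of one countable graph are assembled into a measure space.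
\end{remark}

\begin{remark}\label{rem:higher}
The argument uses a fact special to the number three: a permutation of a three-element set without fixed points is even (Lemma~\ref{lem:latin}). On four elements both the even permutation $(0\,1)(2\,3)$ and the odd permutation $(0\,1\,2\,3)$ have no fixed points, so two permutations that agree nowhere need not have the same sign. Theorem~\ref{thm:main} answers the question as it is posed, for all $d$ at once. We do not settle whether a counterexample exists for each individual $d\ge4$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{BKS} Matthew Bowen, Gabor Kun, Marcin Sabok, \emph{Perfect matchings in hyperfinite graphings}, arXiv:2106.01988 (2021).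
\end{thebibliography}
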